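# Decomposing minimal tame flows without metrizability

## 1. The circle with every point split

Let $\mathbb T=\mathbb R/\mathbb Z$ and fix an irrational $\theta$. Replace every point $t$ of the circle by two points $t^-$ and $t^+$, and put $X=\{t^-,t^+:t\in\mathbb T\}$. For $a\ne b$ in $\mathbb T$ let $(a,b)$ be the open arc running counterclockwise from $a$ to $b$, and let
$$[a^+,b^-]=\{a^+,b^-\}\cup\{t^-,t^+:t\in(a,b)\}.$$
The intersection of two such sets is a union of at most two such sets, so they form a base of a topology on $X$. The complement of $[a^+,b^-]$ is $[b^+,a^-]$, so basic sets are clopen, and $X$ is Hausdorff. It is compact: given a cover by basic sets, the member containing $t^+$ also contains $s^\pm$ for all $s$ slightly to the right of $t$, and the member containing $t^-$ contains $s^\pm$ for all $s$ slightly to the left. So two members of the cover contain everything above an open arc around $t$, and finitely many such arcs cover $\mathbb T$. But $X$ is not metrizable: it has uncountably many clopen sets, while in a compact space with a countable base every clopen set is a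 finite union of basic sets, so there are only countably many.

Let $\mathbb Z$ act on $X$ by $n\cdot t^\pm=(t+n\theta)^\pm$, and let $\iota\colon X\to\mathbb T$, $t^\pm\mapsto t$. This map is continuous and equivariant. Here is what can be seen by hand.

*Every orbit is dense.* The closure $F$ of an orbit maps onto a non-empty closed invariant subset of $\mathbb T$, hence onto $\mathbb T$. So $F$ meets $\iota^{-1}((a,b))\subseteq[a^+,b^-]$ for all $a\neq b$; thus $F$ is dense and $F=X$.

*Few patterns.* Let $A_0,A_1\subseteq X$ be open with disjoint closures. By compactness there is a finite union $C$ of, say, $k$ basic arcs with $A_1\subseteq C$ and $A_0\cap C=\emptyset$. Take $n$ integers $g_1,\dots,g_n$ and let $x$ run around $X$. The pattern $(1_C(g_1x),\dots,1_C(g_nx))$ can change only where we pass from $e^-$ to $e^+$ with $e+g_i\theta$ an endpoint of an arc of $C$, so in at most $2kn$ places. Hence at most $2kn+1$ patterns occur, far fewer than $2^n$ when $n$ is large.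

*The two points over $t$ can be brought together.* Choose $n_k$ such that $t+n_k\theta\to0$ through positive values. Then $n_k\cdot t^-$ and $n_k\cdot t^+$ both converge to $0^+$.

*Nothing can be thrown away.* A proper closed subset of $X$ misses some $[a^+,b^-]$, hence misses all of $\iota^{-1}((a,b))$, so its image is not $\mathbb T$.

*The image is rigid.* On $\mathbb T$ the action is by isometries.

So this non-metrizable system is a system of isometries, modified only by a map $\iota$ that is "thin" in two senses: its fibers can be collapsed by the dynamics, and no proper closed set maps onto the base.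

## 2. Rays and lines in the plane

Let $G=\mathrm{SL}_2(\mathbb R)$ act on the circle $X=S^1$ of rays from the origin of $\mathbb R^2$, and let $\pi\colon S^1\to\mathbb P^1$ send a ray to its line. The action on $S^1$ is transitive, so every orbit is dense. There are again few patterns: if $A_0,A_1$ are open with disjoint closures, separate them by a finite union $C$ of $k$ open arcs; the sets $g_1^{-1}C,\dots,g_n^{-1}C$ together have at most $2kn$ endpoints, which cut the circle into at most $4kn+1$ points and open arcs, and the pattern is constant on each piece.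

The base now contracts. Let $\mu$ be a probability measure on $\mathbb P^1$. Since $\mu$ has at most countably many atoms, some rotation $r$ makes the vertical line a null set for $r\mu$. With $g=\mathrm{diag}(2,\tfrac12)$, every non-vertical line tends to the horizontal line under $g^n$, so $g^nr\mu$ converges to a point mass. In particular $\mathbb P^1$ carries no invariant probability measure (it would be a point mass at a fixed point), and hence neither does $S^1$. The fibers $\{x,-x\}$ of $\pi$ do not contract at all: $g(-x)=-gx$.

In place of an invariant measure there is a family of measures: $\mu_y=\frac12(\delta_x+\delta_{-x})$ for $y=\pi(x)$, which depends continuously on $y$ and satisfies $g\mu_y=\mu_{gy}$.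

The first example is a thin map onto a rigid system. The second is a rigid map onto a contracting system. The "few patterns" property holds in both. Does that property always force a decomposition into such pieces?

## 3. The diagram and the theorem

Let $G$ be a topological group. A **$G$-flow** is a compact Hausdorff space with a continuous action of $G$; it is **minimal** if every orbit is dense. All $G$-maps are continuous, $G$-equivariant and surjective.

$\mathrm{Sa}(G)$ denotes the **Samuel compactification** of $G$. It is a $G$-flow containing a dense image of $G$, and it acts on every $G$-flow $X$: for each $x\in X$ the map $g\mapsto gx$ extends to a continuous map $p\mapsto px$ on $\mathrm{Sa}(G)$. For discrete $G$ it is $\beta G$, and $px$ is the limit of $gx$ along the ultrafilter $p$.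

**Definition (tame).** Let $A_0,A_1\subseteq X$ be non-empty open sets with $\overline{A_0}\cap\overline{A_1}=\emptyset$, and $S\subseteq G$. The pair $(A_0,A_1)$ *shatters* $S$ if for every partition $S=S_0\sqcup S_1$ there is $x\in X$ such that, for each $g\in S$, $gx\in A_i$ iff $g\in S_i$. The flow $X$ is *tame* if no such pair shatters an infinite $S\subseteq G$.

The flows in Sections 1 and 2 are tame: a shattered set of size $n$ needs $2^n$ patterns. The full shift $\{0,1\}^{\mathbb Z}$ (not minimal) is not tame: with $A_i=\{x:x_0=i\}$, all of $\mathbb Z$ is shattered.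

**Definition (proximal, strongly proximal).** A $G$-map $\phi\colon X\to Y$ is *proximal* if whenever $\phi(x)=\phi(x')$ there is $p\in\mathrm{Sa}(G)$ with $px=px'$. Let $\mathrm P(X)$ be the space of regular Borel probability measures on $X$ with the weak$^*$ topology and the push-forward action; it is again a $G$-flow. The map $\phi$ is *strongly proximal* if for every $\mu\in\mathrm P(X)$ with $\mathrm{supp}(\mu)\subseteq\phi^{-1}[y]$ for some $y\in Y$, there are $x\in X$ and $p\in\mathrm{Sa}(G)$ with $p\mu=\delta_x$. A flow $Y$ is (strongly) proximal if $Y\to\{\mathrm{pt}\}$ is.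

In Section 1, $\iota$ is proximal. In Section 2, $\mathbb P^1$ is strongly proximal and $\pi$ is not proximal.

**Definition (irreducible, equicontinuous).** A $G$-map $\iota\colon X^*\to Z$ is *irreducible* if no proper closed subset of $X^*$ maps onto $Z$. A $G$-map $\sigma\colon Z\to Y$ is an *equicontinuous extension* if for every entourage $\varepsilon$ of $Z$ there is an entourage $\delta$ of $Z$ such that $(z,z')\in\delta$ and $\sigma(z)=\sigma(z')$ imply $(gz,gz')\in\varepsilon$ for all $g\in G$.

(The entourages of a compact Hausdorff space are the neighborhoods of the diagonal.) The map $\iota$ of Section 1 is irreducible. The map $\pi\colon S^1\to\mathbb P^1$ is not, since a closed half circle maps onto $\mathbb P^1$; but it is an equicontinuous extension, because sufficiently close points of one fiber $\{x,-x\}$ are equal.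

Two results are given to us.

**(A)** If $X$ is a minimal tame $G$-flow, there are minimal $G$-flows $X^*,Z,Y$ and $G$-maps
$$X\xleftarrow{\ \eta\ }X^*\xrightarrow{\ \iota\ }Z\xrightarrow{\ \sigma\ }Y$$
such that $\eta$ is proximal, $\iota$ is proximal, $\sigma$ is an equicontinuous extension and $Y$ is proximal.

**(B)** If $X$ is moreover metrizable, such a diagram exists with $\eta$ and $Y$ both strongly proximal. This is a fragment of Glasner's structure theorem for minimal metrizable tame flows.

The problem, from Gianluca Basso and Andy Zucker, "Topological groups with tractable minimal dynamics", arXiv:2412.05659 (2024), asks whether for every minimal tame flow, metrizable or not, one can demand in (A) that $\eta$ and $Y$ are strongly proximal and that $\iota$ is irreducible. The answer is yes.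

**Theorem 1.** Let $G$ be a topological group and $X$ a minimal tame $G$-flow. There are minimal tame $G$-flows $X^*,Z,Y$ and $G$-maps $\eta\colon X^*\to X$, $\iota\colon X^*\to Z$, $\sigma\colon Z\to Y$ such that $\eta$ is proximal and strongly proximal, $\iota$ is proximal and irreducible, $\sigma$ is an equicontinuous extension, and $Y$ is proximal and strongly proximal. Moreover $Y\subseteq\mathrm P(X)$ and $X^*\subseteq X\times Y$, so these flows are metrizable if $X$ is.

**Definition (RIM).** Let $\pi\colon X\to Y$ be a $G$-map. A *relatively invariant measure* (RIM) for $\pi$ is a continuous equivariant map $y\mapsto\mu_y\in\mathrm P(X)$ on $Y$ with $\mathrm{supp}\,\mu_y\subseteq\pi^{-1}(y)$ for all $y$.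

**Theorem 2.** Let $X$ be a minimal tame flow, $\pi\colon X\to Y$ a $G$-map onto a proximal flow, and $(\mu_y)_{y\in Y}$ a RIM for $\pi$. Then $\pi=\sigma\iota$ with $\iota\colon X\to Z$ proximal and irreducible and $\sigma\colon Z\to Y$ an equicontinuous extension. Moreover:

1. $Z$ is the largest equicontinuous extension of $Y$ through which $\pi$ factors.
2. The RIM of $\pi$ is unique.

**Corollary 3.** Let $X$ be a minimal tame $G$-flow with an invariant regular Borel probability measure (e.g. $G$ amenable). Then $X$ itself is an irreducible, proximal extension of its maximal equicontinuous factor, and $X$ is uniquely ergodic.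

**Corollary 4.** For tame $X$, a $G$-map $X\to Y$ is proximal iff it is strongly proximal; in particular a tame flow is proximal iff it is strongly proximal.

The first thing to try is to take the diagram that (A) provides and prove the extra properties for it. There are two obstacles.

*Irreducibility can fail for a diagram as in (A).* Let $G=\mathrm{SL}_2(\mathbb R)$ and let $X$ be a point. Then $X^*=\mathbb P^1$, $Z=Y=\{\mathrm{pt}\}$ satisfies (A), but $\mathbb P^1\to\{\mathrm{pt}\}$ is not irreducible. So we must build a diagram, not just take one.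

*Strong proximality needs an exchange of limit and integral.* Let $\phi\colon X\to Y$ be proximal and let $\mu$ live on one fiber. We shall see that some $u\in\mathrm{Sa}(G)$ sends the whole fiber to a single point $x$. If $g_i\to u$, then $\int f\,d(u\mu)=\lim_i\int f(g_iz)\,d\mu(z)$, and the integrands converge pointwise to the constant $f(x)$. If we may exchange limit and integral, then $u\mu=\delta_x$. But $(g_i)$ is a net, and dominated convergence fails for nets: the indicator functions of the finite subsets of $[0,1]$, directed by inclusion, converge pointwise to $1$ while all their Lebesgue integrals are $0$. The limit function need not even look measurable. Here tameness must do the work, and it must be tameness of the flow carrying $\mu$; in (A) the flows $X^*,Z,Y$ are not stated to be tame.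

So the plan is to use tameness to make the exchange legitimate (Section 6), to build $Y$ and $X^*$ out of measures on $X$, which keeps everything tame (Section 7), and to define $Z$ by identifying elements of the semigroup that agree *almost everywhere* (Section 8). We return to (A) once, in Section 9.

## 4. Idempotents, and what they do to fibers

Write $S=\mathrm{Sa}(G)$, and write $g$ also for the image of $g\in G$ in $S$. We use these textbook facts. $S$ is a semigroup whose identity is the image of the identity of $G$; $p\mapsto pq$ is continuous for each $q$; $(pq)x=p(qx)$; $p\mapsto px$ is continuous on every flow; the image of $G$ is dense; $G$-maps are $S$-equivariant. The orbit closure of $x$ is $Sx$. Since $\mathrm P(X)$ is a flow, $S$ acts on it; taking limits from $G$, each $p$ acts affinely, $p\delta_x=\delta_{px}$, and $\varphi_*(p\mu)=p(\varphi_*\mu)$ for a $G$-map $\varphi$. A warning: $p\mu$ is a *limit of* push-forwards. It is not, by definition, the push-forward of $\mu$ under the possibly wild map $x\mapsto px$.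

Fix a minimal left ideal $M$ of $S$ (equivalently, a minimal subflow) and let $J$ be its set of idempotents. Standard facts due to Ellis: $J\neq\emptyset$; $pv=p$ for $p\in M$, $v\in J$; $M=\bigsqcup_{v\in J}vM$, and each $vM$ is a group with identity $v$. For $p\in vM$ let $p^{-1}$ be its inverse in $vM$, so $pp^{-1}=p^{-1}p=v$. If $X$ is minimal, then $X=Mx$ for every $x$, and for each $x$ some $w\in J$ has $wx=x$. Fix $u\in J$.

*In the split circle.* Here $S=\beta\mathbb Z$. Let $p$ be non-principal and $n_i\to p$. Then $n_i\theta$ converges to some $\alpha\in\mathbb T$, and eventually $n_i\theta\ne\alpha$. If $n_i\cdot t^+\to(t+\alpha)^+$ for one $t$, then $n_i\theta$ approaches $\alpha$ strictly from the right, so $s^\pm\mapsto(s+\alpha)^+$ under $p$ for every $s$; otherwise $s^\pm\mapsto(s+\alpha)^-$ for every $s$. An idempotent $u\in M$ is non-principal (a principal one is the identity of $\mathbb Z$, and Lemma 4.1 below would give $t^-=t^+$), so it has $\alpha=0$: it sends $t^\pm$ to $t^+$ for all $t$, or to $t^-$ for all $t$.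

**Lemma 4.1.** If $\varphi\colon X\to Y$ is proximal, $v\in J$ and $\varphi(x)=\varphi(x')$, then $vx=vx'$.

*Proof.* Put $a=(vx,vx')\in X\times X$; then $\varphi(vx)=\varphi(vx')$ and $va=a$. Now $Sv\subseteq M$ is a closed left ideal, so $Sv=M$ and $Sa=Sva=Ma$, which is a minimal flow, being the image of $M$. By proximality some $p$ has $pvx=pvx'$, so $Sa$ meets the diagonal, a closed invariant set. By minimality $Sa$ lies in the diagonal, and so does $a=va\in Sa$. $\square$

**Lemma 4.2.** Let $\sigma\colon Z\to Y$ be an equicontinuous extension.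
(a) If $\sigma(z)=\sigma(z')$ and $pz=pz'$ for some $p\in S$, then $z=z'$.
(b) If $w\in J$ and $wy=y$, then $wz=z$ for all $z\in\sigma^{-1}(y)$.

*Proof.* (a) Let $\varepsilon$ be an entourage and $\delta$ as in the definition. As $pz=pz'$, some $g\in G$ close to $p$ has $(gz,gz')\in\delta$, and $\sigma(gz)=\sigma(gz')$. Applying $g^{-1}$ gives $(z,z')\in\varepsilon$. Since $\varepsilon$ was arbitrary, $z=z'$. (b) Both $z$ and $wz$ lie over $y$, and $w(wz)=wz$; use (a) with $p=w$. $\square$

**Lemma 4.3.** If $\varphi\colon X\to Y$ is a $G$-map of minimal flows and $U\subseteq X$ is non-empty and open, then $\operatorname{int}\varphi(U)\ne\emptyset$.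

*Proof.* Take a closed $U_0\subseteq U$ with non-empty interior. By minimality and compactness finitely many $g_iU_0$ cover $X$. So the closed sets $g_i\varphi(U_0)$ cover $Y$, and one of them has non-empty interior; translate back. $\square$

We shall often use that if finitely many sets cover a non-empty space, then one of them is dense in some non-empty open set, because a finite union of nowhere dense sets is nowhere dense.

## 5. Tameness as the absence of trees

The next lemma is the only way in which non-tameness will ever be detected. Write $2^n$ for the set of $0$-$1$ sequences $s=(s_0,\dots,s_{n-1})$.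

**Lemma 5.1.** Let $X$ be a flow, $f\in C(X)$, $a<b$ and $(g_n)_{n\in\mathbb N}\subseteq G$. Suppose that for all $n$ and $s\in2^n$ there is $x$ with $f(g_kx)<a$ if $s_k=0$ and $f(g_kx)>b$ if $s_k=1$, for all $k<n$. Then $X$ is not tame.

*Proof.* The $g_k$ are distinct: for $k\ne l$ use a pattern with $s_k=0$, $s_l=1$. Let $a<a'<b'<b$, $A_0=\{f<a'\}$, $A_1=\{f>b'\}$; these are non-empty open sets with disjoint closures. For $s\in2^{\mathbb N}$ the closed sets of points with $f(g_kx)\le a$ when $s_k=0$ and $f(g_kx)\ge b$ when $s_k=1$, for all $k<n$, are non-empty and decrease with $n$. A point $x$ in their intersection has $g_kx\in A_{s_k}$ for all $k$. So $(A_0,A_1)$ shatters $\{g_k\}$. $\square$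

**Lemma 5.2.** $X$ is tame iff every $f\in C(X)$ satisfies

$(R_f)$: every sequence $(g_n)$ in $G$ has a subsequence with $f\circ g_{n_k}$ pointwise convergent.

Subflows, factors and finite products of tame flows are tame, and $\mathrm P(X)$ is tame if $X$ is.

*Proof.* **Step 1: not tame implies that $(R_f)$ fails for some $f$.** Suppose $(A_0,A_1)$ shatters an infinite $S'$. Take distinct $g_n\in S'$ and $f\in C(X)$ with $f=0$ on $\overline{A_0}$ and $f=1$ on $\overline{A_1}$. For any subsequence some $x$ has $g_{n_k}x$ alternately in $A_0$ and $A_1$, so $f(g_{n_k}x)$ diverges.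

**Step 2: the converse.** Suppose $(R_f)$ fails for $(g_n)$. Rosenthal's theorem (Proc. Nat. Acad. Sci. 71 (1974)) says that a uniformly bounded sequence of real functions without pointwise convergent subsequence has a subsequence $(f_n)$ and $a<b$ such that all finite patterns of $\{f_n<a\},\{f_n>b\}$ are realized. Apply it to $f\circ g_n$; Lemma 5.1 shows that $X$ is not tame.

**Step 3: permanence.** The functions satisfying $(R_f)$ form a subalgebra of $C(X)$ (extract twice). It is norm-closed: if $f_m\to f$ uniformly, a diagonal subsequence works for all $f_m$, and then $f(g_{n_k}x)$ is Cauchy for each $x$. If $\varphi\colon X\to Y$ is a $G$-map and $f\in C(Y)$, then $(f\circ\varphi)\circ g_n=(f\circ g_n)\circ\varphi$ and $\varphi$ is onto, so $(R_{f\circ\varphi})$ gives $(R_f)$. For subflows extend functions by Tietze. For products, the span of the functions $f(x)h(y)$ is dense. For $\mathrm P(X)$: if $f\circ g_{n_k}$ converges pointwise, then $\nu\mapsto\int f\circ g_{n_k}\,d\nu$ converges pointwise by dominated convergence (these are sequences). The functions $\nu\mapsto\int f\,d\nu$ separate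 points and include the constant $1$, so they generate a dense subalgebra of $C(\mathrm P(X))$. $\square$

The next lemma says that the functions $f\circ p$, $p\in S$, though discontinuous, are nearly continuous somewhere on every closed set. In the split circle with $ut^\pm=t^+$ and $f=1_{[0^+,\frac12^-]}$, the function $f\circ u$ is discontinuous only at $0^-$ and $\frac12^-$.

**Lemma 5.3 (fragmentability).** Let $X$ be tame, $f_1,\dots,f_k\in C(X)$, $p_1,\dots,p_k\in S$, $K\subseteq X$ non-empty closed and $\varepsilon>0$. There is a non-empty relatively open $U\subseteq K$ on which each $f_j\circ p_j$ has oscillation $\le\varepsilon$. Moreover, every non-empty open $U_0\subseteq X$ contains a non-empty open $U$ with this property.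

*Proof.* **Step 1: reduction to one function.** Let $U_1\subseteq K$ be non-empty, relatively open and good for $f_1\circ p_1$. Apply the case of one function to $\overline{U_1}$ and $f_2\circ p_2$ to get a non-empty $O\cap\overline{U_1}$ with $O$ open. Then $O\cap U_1$ is non-empty, relatively open in $K$, and good for both. Continue. The last assertion follows in the same way from $K=\overline{U_0}$.

**Step 2: a pair of levels that cannot be avoided.** Suppose the statement fails for $f,p$ on $K$. Take a finite grid of mesh $\varepsilon/3$ covering the range of $f$, and let $(a_j,b_j)$ be the pairs of consecutive grid points. If two values of $f$ differ by more than $\varepsilon$, then for some $j$ one is $<a_j$ and the other $>b_j$. Suppose that for every $j$, every non-empty relatively open subset of $K$ contained a non-empty relatively open subset missing $\{f\circ p<a_j\}$ or $\{f\circ p>b_j\}$. Shrinking once for each $j$ would give a set on which $f\circ p$ oscillates by at most $\varepsilon$. So for some $j$, with $a=a_j$ and $b=b_j$, there is a non-empty relatively open $U'\subseteq K$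 such that every non-empty relatively open $V\subseteq U'$ meets both $\{f\circ p<a\}$ and $\{f\circ p>b\}$.

**Step 3: growing a tree.** We build $g_n\in G$ and non-empty relatively open $V_s\subseteq U'$, with $V_\emptyset=U'$. Given $V_s$ for $s\in2^n$, pick $x_{s0},x_{s1}\in V_s$ with $f(px_{s0})<a$ and $f(px_{s1})>b$. These are finitely many open conditions on $p$, so some $g_n\in G$ satisfies $f(g_nx_{s0})<a$, $f(g_nx_{s1})>b$ for all $s\in2^n$. Put $V_{s0}=V_s\cap\{f\circ g_n<a\}\ni x_{s0}$ and $V_{s1}=V_s\cap\{f\circ g_n>b\}\ni x_{s1}$. These are relatively open because $f\circ g_n$ is continuous. Any point of $V_s$ realizes the pattern $s$, contradicting Lemma 5.1. $\square$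

## 6. Exchanging limits and integrals

**Lemma 6.1.** Let $X$ be tame, $\mu\in\mathrm P(X)$, $f\in C(X)$.
(a) $f\circ p$ is $\mu$-measurable for every $p\in S$, and $p\mapsto f\circ p$, $S\to L^1(\mu)$, is continuous.
(b) $\int f\,d(p\mu)=\int f\circ p\,d\mu$ for $p\in S$.
(c) $\|f\circ pq-f\circ p'q\|_{L^1(\mu)}=\|f\circ p-f\circ p'\|_{L^1(q\mu)}$ for $p,p',q\in S$.

Here $\mu$-measurable means measurable for the completion of $\mu$. We use one remark twice: if $K_0$ is compact, $\mu(K_0)>0$ and $K=\mathrm{supp}(\mu|_{K_0})\subseteq K_0$, then every non-empty relatively open $V=O\cap K$ of $K$ has $\mu(V)=\mu(O\cap K_0)>0$.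

*Proof.* **Step 1: measurability.** Let $\varepsilon>0$. Every Borel set $E$ with $\mu(E)>0$ contains a Borel set of positive measure on which $f\circ p$ oscillates by at most $\varepsilon$: take a compact $K_0\subseteq E$ with $\mu(K_0)>0$, let $K=\mathrm{supp}(\mu|_{K_0})$, and use Lemma 5.3 on $K$ with the remark. A maximal disjoint family of Borel sets of positive measure with oscillation $\le\varepsilon$ is countable, and what it leaves over is null. So $f\circ p$ is, off a null set, within $\varepsilon$ of a countably valued Borel function. Let $\varepsilon=1/n$: off a null set, $f\circ p$ is a uniform limit of Borel functions.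

**Step 2: continuity along nets from $G$.** Let $g_i\to p$ with $g_i\in G$, and suppose $f\circ g_i\not\to f\circ p$ in $L^1(\mu)$. We isolate a set where $f\circ p$ is low and many $f\circ g_i$ are high. After passing to a subnet the $L^1$-distances are bounded below. As the functions are uniformly bounded, there are $\delta,c>0$ with $\mu\{|f\circ g_i-f\circ p|>2\delta\}\ge2c$; passing to a subnet and possibly replacing $f$ by $-f$, we get $\mu\{f\circ g_i>f\circ p+2\delta\}\ge c$ for all $i$. Split the range of $f\circ p$ into finitely many intervals of length $\delta$ and pass to a subnet: there are $t$ and $c'>0$ such that, with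
$$E=\{t\le f\circ p<t+\delta\},\quad a=t+\delta,\quad b=t+2\delta,\quad B_i=\{x\in E:f(g_ix)>b\},$$
we have $\mu(B_i)\ge c'$ for all $i$.

The sets $B_i$ vary with $i$; we need one compact set that they all eventually fill in a positive way. The unit ball of $L^\infty(\mu)=L^1(\mu)^*$ is weak$^*$ compact, so pass to a subnet with $1_{B_i}\to\theta$ weak$^*$. Then $\theta\ge0$, $\int\theta\,d\mu\ge c'$ and $\theta=0$ a.e. off $E$. So $E\cap\{\theta>0\}$ has positive measure; take a compact $K_1$ inside it with $\mu(K_1)>0$, and let $K=\mathrm{supp}(\mu|_{K_1})$. If $V\subseteq K$ is non-empty and relatively open, then $\mu(V)>0$, so $\mu(B_i\cap V)\to\int_V\theta\,d\mu>0$. Also $f(px)<a$ for every $x\in K$.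

Now grow a tree of non-empty relatively open subsets of $K$ with $V_\emptyset=K$. Given $V_s$ for $s\in2^n$, pick $x_s\in V_s$. For all large $i$ we have $f(g_ix_s)<a$ (since $g_ix_s\to px_s$) and $B_i\cap V_s\neq\emptyset$, for all $s\in2^n$. Fix such an $i$, let $g_n:=g_i$, and put $V_{s0}=V_s\cap\{f\circ g_n<a\}$, $V_{s1}=V_s\cap\{f\circ g_n>b\}$. Both are non-empty. This contradicts Lemma 5.1.

**Step 3: continuity on $S$.** Given $q\in S$ and $\varepsilon>0$, Step 2 gives an open neighborhood $O$ of $q$ with $\|f\circ g-f\circ q\|_1\le\varepsilon$ for all $g\in G\cap O$ (otherwise a net would violate Step 2). If $q'\in O$, take a net in $G\cap O$ converging to $q'$; by Step 2 again, $\|f\circ q'-f\circ q\|_1\le\varepsilon$. (This is the extension theorem for regular targets in Bourbaki.) So (a) holds.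

**Step 4: (b) and (c).** For (b), let $g_i\to p$ in $\int f\,d(g_i\mu)=\int f\circ g_i\,d\mu$: the left side converges because $p\mapsto p\mu$ is continuous, the right side by (a). For (c), if $p,p'\in G$ apply (b) to the continuous function $|f\circ p-f\circ p'|$ and to $q$. Both sides are continuous in $(p,p')\in S^2$: the right by (a) for $q\mu$, the left by (a) for $\mu$ and continuity of $p\mapsto pq$. Density of $G$ finishes. $\square$

**Lemma 6.2.** If $X$ is tame and $\varphi\colon X\to Y$ is proximal, then $\varphi$ is strongly proximal. More precisely, $u$ sends every $\mu\in\mathrm P(X)$ supported in one fiber to a point mass.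

*Proof.* Let $\mathrm{supp}\,\mu\subseteq\varphi^{-1}[y]$. By Lemma 4.1, $u$ is constant on $\varphi^{-1}[y]$, with value $x$ say. By Lemma 6.1(b), $\int f\,d(u\mu)=\int f\circ u\,d\mu=f(x)$ for all $f\in C(X)$, so $u\mu=\delta_x$. $\square$

*Proof of Corollary 4.* One direction is Lemma 6.2. For the other, let $\varphi$ be strongly proximal and $\varphi(x)=\varphi(x')$. Some $p$ sends $\frac12(\delta_x+\delta_{x'})$ to a point mass $\delta_z$; that is, $\frac12(\delta_{px}+\delta_{px'})=\delta_z$, so $px=px'$. The last assertion is the case $Y=\{\mathrm{pt}\}$. $\square$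

## 7. A contracting flow made of measures

Let $X$ be minimal and tame. This section constructs $Y$, $X^*$ and $\eta$, equips $X^*\to Y$ with a RIM, and so reduces Theorem 1 to Theorem 2.

**Step 1: $Y$.** By Zorn choose $Q\subseteq\mathrm P(X)$ minimal among the non-empty closed convex $G$-invariant sets, and put $Y=\overline{\mathrm{ext}\,Q}$. For $\nu\in Q$ the closed convex hull of $G\nu$ is $Q$ by minimality, so $\mathrm{ext}\,Q\subseteq\overline{G\nu}$ by Milman's theorem; hence $Y\subseteq\overline{G\nu}$. As $Y$ is closed and invariant, it is a minimal flow.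

*In the example of rays,* $Q$ can be the set of measures invariant under $x\mapsto-x$, which is a copy of $\mathrm P(\mathbb P^1)$. It is minimal since every orbit closure in $\mathrm P(\mathbb P^1)$ contains a point mass, hence all of them. Its extreme points are the $\frac12(\delta_x+\delta_{-x})$, so $Y$ is a copy of $\mathbb P^1$.

**Step 2: $Y$ is strongly proximal and proximal.** A measure $m\in\mathrm P(Y)$ has a barycenter $b(m)\in Q$, and $b\colon\mathrm P(Y)\to Q$ is continuous and equivariant. By compactness $b(\overline{Gm})=\overline{G\,b(m)}$, and by Step 1 this contains some $e\in\mathrm{ext}\,Q$. By Bauer's theorem the only probability measure on $Q$ with barycenter the extreme point $e$ is $\delta_e$. So $\delta_e\in\overline{Gm}=Sm$, and $e\in Y$. Thus $Y$ is strongly proximal. Taking $m=\frac12(\delta_y+\delta_{y'})$ shows that $Y$ is proximal, as in the proof of Corollary 4.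

**Step 3: $X^*$ and $\eta$.** Let $X^*\subseteq X\times Y$ be a minimal subflow, with projections $\eta\colon X^*\to X$ and $\pi\colon X^*\to Y$, onto by minimality. By Lemma 5.2, $\mathrm P(X)$, its subflow $Y$, the product $X\times Y$ and its subflow $X^*$ are tame. If $(x,y),(x,y')\in X^*$, some $p$ has $py=py'$, so $p(x,y)=p(x,y')$. So $\eta$ is proximal, and strongly proximal by Lemma 6.2.

**Step 4: a RIM for $\pi$.** A point $y\in Y$ is itself a measure on $X$. Put $\mu_y=y\otimes\delta_y\in\mathrm P(X\times Y)$. The point is that $\mu_y$ lives on $X^*$. By Lemma 4.1 for $Y\to\{\mathrm{pt}\}$, $uY=\{y_0\}$ for some $y_0$, and $uy_0=y_0$. Since $\eta$ is onto, so is $\eta_*\colon\mathrm P(X^*)\to\mathrm P(X)$ (extend positive functionals from $C(X)$ to $C(X^*)$ by Hahn–Banach). Choose $m\in\mathrm P(X^*)$ with $\eta_*m=y_0$. Then $\eta_*(um)=uy_0=y_0$. Also $\pi_*(um)=u(\pi_*m)=\delta_{y_0}$, since by Lemma 6.1(b) for the tame flow $Y$ we have $\int h\,d(u\pi_*m)=\int h\circ u\,d(\pi_*m)=h(y_0)$ for $h\in C(Y)$. A measure on $X\times Y$ whose second marginal is a point mass is the product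 of its marginals, so $um=y_0\otimes\delta_{y_0}=\mu_{y_0}$. For $p\in M$ the measure $p(um)\in\mathrm P(X^*)$ has marginals $py_0$ and $\delta_{py_0}$, so it equals $\mu_{py_0}$. As $My_0=Y$, all $\mu_y$ lie in $\mathrm P(X^*)$.

The map $y\mapsto\mu_y$ is continuous (test on functions $f(x)h(y)$) and equivariant, and $\mathrm{supp}\,\mu_y\subseteq X^*\cap(X\times\{y\})=\pi^{-1}(y)$. So $(\mu_y)$ is a RIM for $\pi\colon X^*\to Y$.

**Step 5: Theorem 1 follows from Theorem 2.** Apply Theorem 2 to $\pi\colon X^*\to Y$: $\pi=\sigma\iota$ with $\iota\colon X^*\to Z$ proximal and irreducible and $\sigma$ an equicontinuous extension. As a factor of $X^*$, $Z$ is minimal and tame. If $X$ is metrizable, so are $\mathrm P(X)\supseteq Y$, $X\times Y\supseteq X^*$, and the Hausdorff image $Z$ of $X^*$. Together with Steps 1–3 this is Theorem 1, and the answer to the problem is yes.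

## 8. The compact group of almost-everywhere classes

From here to the end of Section 10 the hypotheses of Theorem 2 are in force: $X$ is minimal and tame, $\pi\colon X\to Y$ is a $G$-map, $Y$ is proximal (and minimal, as a factor of $X$), and $(\mu_y)$ is a RIM.

**Notation.** As before $uY=\{y_0\}$; for $t\in M$ we have $t=tu$, so
$$tY=tuY=\{ty_0\}\qquad(t\in M).\tag{8.1}$$
By continuity $p\mu_y=\mu_{py}$ for $p\in S$. Put $\mu_0=\mu_{y_0}$. For $r\in uM$ we have $r=ur$, so $ry_0=y_0$ and $r\mu_0=\mu_0$. Let
$$R=\{x\in X:x\in\mathrm{supp}\,\mu_{\pi(x)}\}.$$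
It is non-empty and $G$-invariant, hence dense. If $x\in R$ and $U$ is an open neighborhood of $x$, then $\mu_{\pi(x)}(U)>0$. Fix a point $x_0=ux_0\in X$; then $\pi(x_0)=y_0$, and $X=Mx_0$ gives $uX=uMx_0$.

**Lemma 8.1.** If $w\in J$ and $wy=y$, then $f\circ w=f$ $\mu_y$-a.e. for all $f\in C(X)$.

*Proof.* Since $w\mu_y=\mu_{wy}=\mu_y$, Lemma 6.1(c) with $q=w$ gives
$$\|f\circ w-f\|_{L^1(\mu_y)}=\|f\circ w-f\|_{L^1(w\mu_y)}=\|f\circ ww-f\circ w\|_{L^1(\mu_y)}=0.\ \square$$

*In the split circle* ($Y$ a point, $\int f\,d\mu_0=\int f(t^+)\,dt$) and with $ut^\pm=t^+$, this says that a continuous $f$ has $f(t^-)\neq f(t^+)$ only for a null set of $t$. Indeed $f$ is a uniform limit of step functions on basic arcs, so only countably many $t$ occur.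

Now identify elements of $M$ that agree almost everywhere on the fiber over $y_0$. For $p,q\in M$ and $f\in C(X)$ put
$$d_f(p,q)=\|f\circ p-f\circ q\|_{L^1(\mu_0)},\qquad p\sim q\iff d_f(p,q)=0\text{ for all }f\in C(X).$$
By Lemma 6.1(a) the map $p\mapsto(f\circ p)_f\in\prod_fL^1(\mu_0)$ is continuous on $M$, so $W=M/{\sim}$ is compact Hausdorff, with topology given by the pseudometrics $d_f$. The relation $\sim$ is closed, and $G$-invariant because $d_f(gp,gq)=d_{f\circ g}(p,q)$. So $W$ is a minimal $G$-flow: the action is jointly continuous because $G\times M\to G\times W$ is a closed surjection, hence a quotient map. Write $[p]$ for the class of $p$.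

**Lemma 8.2.** Let $p,q\in M$.
(a) If $p\sim q$ and $s\in S$, then $sp\sim sq$.
(b) If $r\in uM$, then $d_f(pr,qr)=d_f(p,q)$.
(c) If $w\in J$ and $wpy_0=py_0$, then $wp\sim p$.
(d) $\rho\colon W\to Y$, $[p]\mapsto py_0$, is a well-defined $G$-map.
(e) If $py_0=qy_0$, then $q\sim pr$ for some $r\in uM$.

*Proof.* (a) True for $s\in G$; for $s_i\to s$ with $s_i\in G$ we have $s_ip\to sp$, $s_iq\to sq$, and $\sim$ is closed. (b) By Lemma 6.1(c) and $r\mu_0=\mu_0$. (c) By Lemma 6.1(c), $d_f(wp,p)=\|f\circ w-f\|_{L^1(p\mu_0)}$, and $p\mu_0=\mu_{py_0}$; use Lemma 8.1. (d) For $h\in C(Y)$ and $f=h\circ\pi$, the function $f\circ p$ equals $h(py_0)$ on $\pi^{-1}(y_0)\supseteq\mathrm{supp}\,\mu_0$, so $d_f(p,q)=|h(py_0)-h(qy_0)|$. Hence $\rho$ is well defined; it is continuous because $M\to W$ is a quotient map, and onto since $My_0=Y$. (e) Let $p\in vM$. Then $v(qy_0)=v(py_0)=py_0=qy_0$, so $vq\sim q$ by (c). Put $r=up^{-1}vq\in uM$. Since $pu=p$, $pr=pp^{-1}vq=vq\sim q$. $\square$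

**The group $\Gamma$.** Let $\Gamma=\{[r]:r\in uM\}$. Since $ry_0=y_0$ for $r\in uM$, (d) gives $\Gamma\subseteq\rho^{-1}(y_0)$; (e) with $p=u$ gives the reverse inclusion. So $\Gamma=\rho^{-1}(y_0)$ is compact. By (a) and (b), $[p][r]:=[pr]$ is well defined for $p\in M$, $r\in uM$. So $\Gamma$ is a group, the image of $uM$ under the homomorphism $r\mapsto[r]$ with kernel
$$N=\{r\in uM:r\sim u\},$$
and $\Gamma$ acts on $W$ from the right, commuting with $G$. Its orbits are the fibers of $\rho$: $pry_0=py_0$, and conversely use (e).

**Step 1: the action $W\times\Gamma\to W$ is jointly continuous.** Fix $f$ and $\varepsilon>0$. By Lemma 6.1(a), $\{f\circ q:q\in S\}$ is compact in $L^1(\mu_0)$ and $\{f\circ g:g\in G\}$ is dense in it. So there are $g_1,\dots,g_k\in G$ such that every $f\circ q$ is within $\varepsilon$ of some $f\circ g_j$. Let $p,p_1\in M$ and $r,r_1\in uM$, and choose $j$ for $q=p_1$. By Lemma 6.1(c) and $r\mu_0=\mu_0=r_1\mu_0$, the functions $f\circ p_1r$ and $f\circ g_jr$ are within $\varepsilon$ in $L^1(\mu_0)$, and likewise $f\circ p_1r_1$ and $f\circ g_jr_1$. With (b),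
$$d_f(pr,p_1r_1)\le d_f(pr,p_1r)+d_f(p_1r,p_1r_1)\le d_f(p,p_1)+2\varepsilon+\max_jd_{f\circ g_j}(r,r_1).$$
As the $g_j$ do not depend on $p,p_1,r,r_1$, this is continuity. In particular $\Gamma$ is a compact Hausdorff group with continuous multiplication. Inversion has closed graph $\{(\gamma,\gamma'):\gamma\gamma'=[u]\}$, so it is continuous, and $\Gamma$ is a topological group.

**Step 2: the action is free.** Let $pr\sim p$ with $p\in vM$, $r\in uM$. By (a), $up^{-1}pr\sim up^{-1}p$. Since $p^{-1}p=v$ and $uv=u$, this reads $r\sim u$.

**Step 3: the stabilizer.** Let $F=\{r\in uM:rx_0=x_0\}$, a subgroup since $r^{-1}x_0=r^{-1}rx_0=ux_0=x_0$, and let $\Lambda=\{[r]:r\in F\}$. We claim that $\Lambda$ is closed. Let $r_i\in F$ with $[r_i]\to\gamma$. Pass to a subnet with $r_i\to q\in M$. Then $qx_0=x_0$, $[q]=\gamma$, and $qy_0=\pi(qx_0)=y_0$, so $uq\sim q$ by (c). Moreover $uq\in uM$ and $uqx_0=ux_0=x_0$, so $uq\in F$ and $\gamma=[uq]\in\Lambda$.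

**Step 4: $Z$ and $\sigma$.** Let $Z=W/\Lambda$. The orbit relation of the compact group $\Lambda$ is closed, so $Z$ is compact Hausdorff, and it is a minimal $G$-flow. Let $\sigma\colon Z\to Y$ be induced by $\rho$. Note that $\sigma^{-1}(y_0)=\Gamma/\Lambda$.

*Three examples.* In the split circle, $p\in M$ acts by $t^\pm\mapsto(t+\alpha)^+$ for all $t$ or $t^\pm\mapsto(t+\alpha)^-$ for all $t$, and by the remark after Lemma 8.1 the class $[p]$ is determined by $\alpha$; so $W=\Gamma=\mathbb T$, $\Lambda$ is trivial and $Z=\mathbb T$. For rays with $\mu_0=\frac12(\delta_{x_0}+\delta_{-x_0})$, we have $p\sim q$ iff $px_0=qx_0$; so $W=X$, $\Gamma$ has two elements, $\Lambda$ is trivial and $Z=X$. To see why one divides by $\Lambda$, let $G=\mathrm{SO}(3)$ act on $S^2$ (tame by Lemma 5.2, as $\{f\circ g:g\in G\}$ is norm compact), with $Y$ a point and $\mu_0$ the rotation-invariant measure. Here $S=M=G$, so $W=\Gamma=\mathrm{SO}(3)$, $\Lambda$ is the stabilizer of $x_0$, and $Z=S^2$.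

**Step 5: $\sigma$ is an equicontinuous extension.** Otherwise there are an open entourage $\varepsilon$ and nets $z_i,z_i'$ with $\sigma(z_i)=\sigma(z'_i)$ and $(z_i,z_i')\to(z,z)$, and $g_i\in G$ with $(g_iz_i,g_iz_i')\notin\varepsilon$. As $\Gamma$ is transitive on the fibers of $\rho$, write $z_i=\omega_i\Lambda$, $z_i'=\omega_i\gamma_i\Lambda$ with $\omega_i\in W$, $\gamma_i\in\Gamma$. Pass to a subnet with $\omega_i\to\omega$, $\gamma_i\to\gamma$, $g_i\omega_i\to\omega'$. By Step 1, $\omega\Lambda=z=\omega\gamma\Lambda$, so $\omega\gamma=\omega\lambda$ with $\lambda\in\Lambda$, and $\gamma=\lambda\in\Lambda$ by freeness. Hence $g_iz_i\to\omega'\Lambda$ and $g_iz_i'=(g_i\omega_i)\gamma_i\Lambda\to\omega'\gamma\Lambda=\omega'\Lambda$. So $(g_iz_i,g_iz_i')$ is eventually in $\varepsilon$, a contradiction.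

**Step 6: the map $\iota$.** Define $\iota\colon X\to Z$ by $\iota(px_0)=[p]\Lambda$ for $p\in M$. We check that it is well defined. Let $px_0=qx_0=x$ with $q\in wM$, $w\in J$. Then $wx=wqx_0=qx_0=x$, so $w(py_0)=w\pi(x)=\pi(wx)=\pi(x)=py_0$, and $wp\sim p$ by (c). Put $r=uq^{-1}wp\in uM$. Then $qr=qq^{-1}wp=wp$, and
$$rx_0=uq^{-1}wx=uq^{-1}x=uq^{-1}qx_0=uwx_0=ux_0=x_0.$$
So $r\in F$ and $[p]=[wp]=[q][r]\in[q]\Lambda$. Since $M\to X$, $p\mapsto px_0$, is a quotient map, $\iota$ is continuous. It is equivariant and onto, and $\sigma\iota=\pi$.

It remains to show that $\iota$ is proximal and irreducible.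

## 9. The kernel $N$ acts trivially: $\iota$ is proximal

**Proposition 9.1.** Every $n\in N$ acts trivially on $uX$; in particular $N\subseteq F$. Consequently $\iota$ is proximal.

*The consequence.* Since $x_0\in uX$, the first assertion gives $N\subseteq F$. Let $r,r'\in uM$ with $\iota(rx_0)=\iota(r'x_0)$. Then $[r]=[r'k]$ for some $k\in F$, so $(r'k)^{-1}r\in N\subseteq F$, and $rx_0=r'kx_0=r'x_0$. So $\iota$ is injective on $uMx_0=uX$. If $\iota(x)=\iota(x')$, then $\iota(ux)=\iota(ux')$, so $ux=ux'$.

*The difficulty.* If $n\in N$, then $n$ and $u$ agree almost everywhere, by Lemma 6.1(c) on every fiber of $\pi$. But $nx\ne ux$ could conceivably hold on a null set of points $x$. We want to spread a single disagreement over a set that is dense in an open set, and then let fragmentability and the density of $R$ contradict it. Spreading needs a compact space on which $uM$ acts equicontinuously and which models $uX$. This is what (A) provides.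

*Proof.* **Step 1: a compact model $C$ of $uX$.** Apply (A) to the minimal tame flow $X$: there are proximal $\eta^\bullet\colon X^\bullet\to X$, proximal $\iota^\bullet\colon X^\bullet\to Z^\bullet$, an equicontinuous extension $\sigma^\bullet\colon Z^\bullet\to Y^\bullet$, and $Y^\bullet$ is proximal. By Lemma 4.1, $uY^\bullet=\{y^\bullet\}$. The map $\eta^\bullet\colon uX^\bullet\to uX$ is onto, and injective by Lemma 4.1: if $\eta^\bullet(ux)=\eta^\bullet(ux')$, then $uux=uux'$, i.e. $ux=ux'$. Likewise $\iota^\bullet\colon uX^\bullet\to uZ^\bullet$ is bijective. Let $C=(\sigma^\bullet)^{-1}(y^\bullet)$, a compact set. Then $uZ^\bullet\subseteq C$, and by Lemma 4.2(b) $u$ fixes every point of $C$; so $uZ^\bullet=C$. Let $b\colon C\to uX$ be the resulting bijection. It commutes with $uM$, which acts as a group on both sides.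

If $\varepsilon$ is a closed entourage of $Z^\bullet$ and $\delta$ is as in the definition of equicontinuous extension, then in the limit $(z,z')\in\delta\cap C^2$ implies $(pz,pz')\in\varepsilon$ for all $p\in S$. So $uM$ acts on $C$ by an equicontinuous group of homeomorphisms. The action is transitive because $uX=uMx_0$.

**Step 2: spreading a disagreement.** Suppose $n\in N$, $c\in C$ and $nc\ne c$. Choose a closed symmetric entourage $\varepsilon_1$ of $Z^\bullet$ with $(c,nc)\notin\varepsilon_1^3$ and put
$$\alpha=\{(z,z')\in C^2:(rz,rz')\in\varepsilon_1\text{ for all }r\in uM\}.$$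
By Step 1, $\alpha$ is an entourage of $C$. It is symmetric, $uM$-invariant and contained in $\varepsilon_1$, so $(c,nc)\notin\alpha^3$. Let $B=\alpha[c]=\{c':(c,c')\in\alpha\}$. If $c'\in B$, then $(nc,nc')\in\alpha$ by invariance, so $(c',nc')\notin\alpha$; otherwise $c,c',nc',nc$ would be an $\alpha$-chain of length three. For $r\in uM$, $rB=\alpha[rc]$ is a neighborhood of $rc$. By transitivity and compactness, $C=\bigcup_{i\le k}r_iB$ for some $r_1,\dots,r_k\in uM$.

**Step 3: functions on $X$ that see $\alpha$.** The map $b$ need not be continuous, so we argue in $X^\bullet$. Let $\Omega=\overline{C^2\setminus\alpha}\subseteq C^2$. It is disjoint from the diagonal, since $\alpha$ contains an open neighborhood of the diagonal in $C^2$. Let $\Omega'=(\iota^\bullet\times\iota^\bullet)^{-1}(\Omega)$, a compact set. If $(x,x')\in\Omega'$ and $\eta^\bullet(x)=\eta^\bullet(x')$, then $px=px'$ for some $p$. So the points $\iota^\bullet(x),\iota^\bullet(x')$ of the fiber $C$ are identified by $p$, and by Lemma 4.2(a) they are equal, a contradiction. So $(\eta^\bullet\times\eta^\bullet)(\Omega')$ is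 a compact set disjoint from the diagonal of $X$, and by a finite cover there are $f_1,\dots,f_l\in C(X)$ and $\varepsilon>0$ with $\max_j|f_j(\xi)-f_j(\xi')|\ge\varepsilon$ for all $(\xi,\xi')$ in it. For $(z,z')\in C^2\setminus\alpha$, lift to $uX^\bullet$: the lifted pair is in $\Omega'$ and is mapped by $\eta^\bullet\times\eta^\bullet$ to $(b(z),b(z'))$. So
$$\max_j|f_j(b(z))-f_j(b(z'))|\ge\varepsilon\quad\text{for all }(z,z')\in C^2\setminus\alpha.\tag{9.1}$$

**Step 4: disagreement on a set dense in an open set.** Let $E_i=\{x\in X:b^{-1}(ux)\in r_iB\}$. Then $X=\bigcup_{i\le k}E_i$, so some $E_i$ is dense in a non-empty open $U\subseteq X$. Put $n'=r_inr_i^{-1}\in N$. For $c''=r_ic'$ with $c'\in B$ we have $(c'',n'c'')=(r_ic',r_inc')\notin\alpha$ by Step 2 and invariance. For $x\in E_i$ take $c''=b^{-1}(ux)$; since $b(n'c'')=n'ux=n'x$, (9.1) gives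
$$\max_j|f_j(ux)-f_j(n'x)|\ge\varepsilon\quad\text{for all }x\in E_i.\tag{9.2}$$

**Step 5: agreement somewhere in every open set.** By Lemma 5.3 there is a non-empty open $U'\subseteq U$ on which all $f_j\circ u$ and $f_j\circ n'$ oscillate by at most $\varepsilon/4$. Choose $x_1\in U'\cap R$ and put $y=\pi(x_1)$; then $\mu_y(U')>0$. Take $p\in M$ with $py_0=y$, so $\mu_y=p\mu_0$, and put $s=up\in uM$. Note that $n'p=n'up=n's$ and $up=s=us$. By Lemma 6.1(c) and Lemma 8.2(b),
$$\|f_j\circ n'-f_j\circ u\|_{L^1(\mu_y)}=d_{f_j}(n'p,up)=d_{f_j}(n's,us)=d_{f_j}(n',u)=0.$$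
So some $x'\in U'$ has $f_j(n'x')=f_j(ux')$ for all $j$, and then $|f_j(ux)-f_j(n'x)|\le\frac\varepsilon4+\frac\varepsilon4=\frac\varepsilon2$ for all $x\in U'$ and all $j$. As $U'\cap E_i\neq\emptyset$, this contradicts (9.2). Hence $n$ acts trivially on $C$, and on $uX=b(C)$. $\square$

## 10. Reducibility grows a tree: $\iota$ is irreducible

Suppose $\iota$ is not irreducible. We contradict tameness by Lemma 5.1. Over an open part of $Z$ we shall find points where a function $f$ is large and points where it is small. The mechanism that makes these choices free is this: if $t\in vM$ moves a point $x'$ into the $\iota$-fiber of a point $\hat x$, then $tx'=vtx'=v\hat x$, because $\iota$ is proximal; and $f(v\hat x)=f(\hat x)$ for almost every $\hat x$, by Lemma 8.1. So $f(tx')$ is dictated by $\hat x$, which we may choose to make $f$ large or small. The rest of the proof arranges that one $t$ serves finitely many $x'$ at once.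

**Step 1: two rich sets.** There is a non-empty open $U\subseteq X$ with $\iota(X\setminus U)=Z$. Take $f\in C(X,[0,1])$ with $f=0$ off $U$ and $f=1$ somewhere. Let $V=\operatorname{int}\iota(\{f>\frac34\})$, non-empty by Lemma 4.3, and
$$A_1=\{f>\tfrac34\}\cap\iota^{-1}(V),\qquad A_0=\{f<\tfrac14\}\cap\iota^{-1}(V).$$
Every $z\in V$ is $\iota(x)$ for some $x$ with $f(x)>\frac34$, and also for some $x\notin U$, where $f(x)=0$. So
$$A_i\cap\iota^{-1}(O)\ne\emptyset\quad\text{for every non-empty open }O\subseteq V,\ i=0,1.\tag{10.1}$$

**Step 2: invariant relations.** These measure closeness in fibers of $\sigma$ in a way that survives the action of $S$. For a closed symmetric entourage $\beta_0$ of $Z$ put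
$$\beta=\{(z,z'):\sigma(z)=\sigma(z'),\ (gz,gz')\in\beta_0\text{ for all }g\in G\}.$$
It is closed, symmetric and contained in $\beta_0$. Taking limits, $(z,z')\in\beta$ implies $(pz,pz')\in\beta$ for all $p\in S$. By equicontinuity of $\sigma$ it contains $\delta\cap(Z\times_YZ)$ for some open entourage $\delta$, where $Z\times_YZ=\{(z,z'):\sigma(z)=\sigma(z')\}$. Call $\beta$ the invariant relation of $\beta_0$.

**Step 3: for most $y$, the measure $\mu_y$ sees both $A_0$ and $A_1$.** Let $O'\subseteq Z$ be open, $O=O'\cap V$, and $Y_i=\{y:\mu_y(A_i\cap\iota^{-1}(O'))>0\}$. The set $Y_i$ is open, as $\mu\mapsto\mu(A)$ is lower semicontinuous for open $A$. We claim that $\sigma(O)\setminus Y_i$ is nowhere dense. Let $y\in\sigma(O)$ and let $Y'$ be an open neighborhood of $y$. Then $O\cap\sigma^{-1}(Y')$ is a non-empty open subset of $V$, so by (10.1) the open set $A_i\cap\iota^{-1}(O\cap\sigma^{-1}(Y'))$ is non-empty and meets $R$ in some $x$. With $y'=\pi(x)=\sigma(\iota(x))\in Y'$ we have $x\in\mathrm{supp}\,\mu_{y'}$, so $y'\in Y_i$. Hence $\sigma(O)\setminus Y_i\subseteq\overline{Y_i}\setminus Y_i$,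 which is nowhere dense because $Y_i$ is open.

**Step 4: where the tree starts.** We need a target region from which $\gamma$-close points do not leave $V$, and a dense set of starting points that $u$ gathers near one point $c$. Pick $z^*\in V$ and a closed symmetric entourage $\gamma_0$ with $\gamma_0[\gamma_0[z^*]]\subseteq V$. Let $V''=\operatorname{int}\gamma_0[z^*]\ni z^*$ and let $\gamma$ be the invariant relation of $\gamma_0$. Then
$$z\in V'',\ (z,z')\in\gamma\ \Longrightarrow\ z'\in V.\tag{10.2}$$
By Step 2 and compactness $\sigma^{-1}(y_0)$ is covered by finitely many $\gamma[c_j]$ with $c_j\in\sigma^{-1}(y_0)$. As $uZ\subseteq\sigma^{-1}(y_0)$, $Z$ is the union of the sets $\{z:(uz,c_j)\in\gamma\}$. So for some $c=c_j$ the set $E=\{z:(uz,c)\in\gamma\}$ is dense in some non-empty open $V_\emptyset\subseteq Z$. Let $T_\emptyset=\iota^{-1}(V_\emptyset)$.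

**Step 5: the induction.** We construct $g_n\in G$ and, for $s\in2^n$, non-empty open $T_s\subseteq X$ and $V_s\subseteq V_\emptyset$ with $V_s\subseteq\iota(T_s)$, such that on $T_s$, for all $k<n$, $f\circ g_k<\frac14$ if $s_k=0$ and $f\circ g_k>\frac34$ if $s_k=1$. Suppose this is done for $n$.

*Choosing base points and scale.* For each $s\in2^n$ choose $z_s\in V_s\cap E$. Choose an invariant relation $\beta$ with $\beta[z_s]\subseteq V_s$ for all $s\in2^n$ (take $\beta_0$ small), and a finite open cover $(V_j')_j$ of $Z$ with $(V_j'\times V_j')\cap(Z\times_YZ)\subseteq\beta$ (take $V'_j\times V'_j\subseteq\delta$ for the $\delta$ of Step 2).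

*Choosing $y$.* By Lemma 4.3, $\operatorname{int}\sigma(V'')\ne\emptyset$. By Step 3 applied to the finitely many $O'=V_j'$ and $i=0,1$, there is $y\in\sigma(V'')$ such that for all $j$
$$V_j'\cap V\cap\sigma^{-1}(y)\ne\emptyset\ \Longrightarrow\ \mu_y(A_i\cap\iota^{-1}(V_j'))>0\quad(i=0,1).\tag{10.3}$$

*Choosing $t$.* Pick $z\in V''\cap\sigma^{-1}(y)$ and $t\in M$ with $tc=z$; say $t\in vM$, $v\in J$. As $\sigma(c)=y_0$, we get $ty_0=y$; so $tY=\{y\}$ by (8.1), and $vy=vty_0=ty_0=y$.

*Where $t$ sends the base points.* Fix $s\in2^n$. Since $(uz_s,c)\in\gamma$ and $tu=t$, $(tz_s,z)=(tuz_s,tc)\in\gamma$, so $tz_s\in V$ by (10.2). Also $\sigma(tz_s)=y$. Let $tz_s\in V_j'$. Then (10.3) applies to this $j$. The measure $\mu_y$ lives on $\pi^{-1}(y)$ and $f\circ v=f$ $\mu_y$-a.e. by Lemma 8.1. So for $i=0,1$ there is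
$$x_{si}\in A_i\cap\iota^{-1}(V_j')\cap\pi^{-1}(y)\quad\text{with}\quad f(vx_{si})=f(x_{si}).$$

*Pulling back.* Fix $i$ and let $\zeta=\iota(x_{si})$. Both $\zeta$ and $tz_s$ lie in $V_j'\cap\sigma^{-1}(y)$, so $(tz_s,\zeta)\in\beta$. Let $y'=\sigma(z_s)$, choose $w\in J$ with $wy'=y'$, and put $t'=wt^{-1}$. Then $t't=wt^{-1}t=wv=w$ fixes $z_s$, and $tt'=twt^{-1}=tt^{-1}=v$ fixes $\zeta$, both by Lemma 4.2(b). Put $z_{si}=t'\zeta$. By invariance of $\beta$, $(z_s,z_{si})=(t'tz_s,t'\zeta)\in\beta$, so $z_{si}\in V_s$; and $tz_{si}=\zeta$.

*The new points.* As $V_s\subseteq\iota(T_s)$, choose $x_{si}'\in T_s$ with $\iota(x_{si}')=z_{si}$. Then $\iota(tx_{si}')=\zeta=\iota(x_{si})$. Since $\iota$ is proximal (Proposition 9.1), Lemma 4.1 gives $tx_{si}'=vtx_{si}'=vx_{si}$. Hence $f(tx'_{si})=f(vx_{si})=f(x_{si})$, which is $<\frac14$ if $i=0$ and $>\frac34$ if $i=1$.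

*The next level.* These are finitely many open conditions on $t$, so choose $g_n\in G$ with $f(g_nx_{s0}')<\frac14$ and $f(g_nx'_{s1})>\frac34$ for all $s\in2^n$. Put
$$T_{s0}=T_s\cap\iota^{-1}(V_s)\cap\{f\circ g_n<\tfrac14\}\ni x_{s0}',\qquad T_{s1}=T_s\cap\iota^{-1}(V_s)\cap\{f\circ g_n>\tfrac34\}\ni x'_{s1},$$
and $V_{si}=\operatorname{int}\iota(T_{si})$, non-empty by Lemma 4.3 and contained in $V_s$. The induction is complete.

**Step 6: the contradiction.** The points of $T_s$ realize the pattern $s$. By Lemma 5.1 with $a=\frac14$, $b=\frac34$, $X$ is not tame. So $\iota$ is irreducible. With Sections 8 and 9 this proves the first assertion of Theorem 2, and by Section 7 it proves Theorem 1. $\blacksquare$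

## 11. Maximality of $Z$ and uniqueness of the measures

*Proof of Theorem 2, part 1.* Let $\pi=\sigma'\iota'$ with $\iota'\colon X\to Z'$ a $G$-map and $\sigma'\colon Z'\to Y$ an equicontinuous extension. If $\iota(x)=\iota(x')$, then $px=px'$ for some $p$ and $\pi(x)=\pi(x')$. So $\iota'(x)$ and $\iota'(x')$ lie in one fiber of $\sigma'$ and are identified by $p$, hence equal by Lemma 4.2(a). Thus $\iota'$ factors through $\iota$, continuously since $\iota$ is a quotient map. $\square$

*Proof of Theorem 2, part 2.* Let $Z$, $\Gamma$, $\Lambda$ be built from the given RIM, and let $(\mu'_y)$ be any RIM of $\pi$. We compute $\int f\,d\mu'_{y_0}$ for $f\in C(X)$ by a formula that does not mention $\mu'$.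

**Step 1: pass to $Z$.** As $\iota$ is proximal, Lemma 4.1 gives $f\circ u=h\circ\iota$ for some function $h\colon Z\to\mathbb R$.

**Step 2: $h$ is universally measurable.** Let $K\subseteq Z$ be non-empty and closed and $\varepsilon>0$. By Zorn choose a closed $K'\subseteq X$ minimal with $\iota(K')=K$. By Lemma 5.3, $f\circ u$ oscillates by at most $\varepsilon$ on some non-empty relatively open $U'\subseteq K'$. The set $K\setminus\iota(K'\setminus U')$ is relatively open in $K$, non-empty by minimality of $K'$, and contained in $\iota(U')$, so $h$ oscillates by at most $\varepsilon$ on it. Thus every non-empty closed set has a non-empty relatively open subset on which $h$ oscillates by at most $\varepsilon$. This is all that Step 1 of the proof of Lemma 6.1 used, so $h$ is measurable for every regular Borel probability measure on $Z$.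

**Step 3: the image measure is Haar.** Let $\lambda=\iota_*\mu'_{y_0}$, a measure on $\sigma^{-1}(y_0)=\Gamma/\Lambda$. For $r\in uM$ we have $r\mu'_{y_0}=\mu'_{ry_0}=\mu'_{y_0}$, so $r\lambda=\lambda$. By Lemma 6.1(b) for the tame flow $Z$, $\int k\circ r\,d\lambda=\int k\,d\lambda$ for all $k\in C(Z)$. On $\Gamma/\Lambda$ the element $r$ acts as left translation by $[r]$, because $r[q]\Lambda=[rq]\Lambda=[r][q]\Lambda$ for $q\in uM$. Since $C(Z)\to C(\Gamma/\Lambda)$ is onto by Tietze, $\lambda$ is invariant under $\Gamma$. So $\lambda$ is the unique $\Gamma$-invariant probability measure $m$ on $\Gamma/\Lambda$.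

**Step 4: conclusion.** The proof of Lemma 8.1 works for any RIM, and $uy_0=y_0$. So
$$\int f\,d\mu'_{y_0}=\int f\circ u\,d\mu'_{y_0}=\int h\circ\iota\,d\mu'_{y_0}=\int h\,dm,$$
which is independent of the RIM. Finally $\mu'_{py_0}=p\mu'_{y_0}$ for $p\in M$ and $My_0=Y$, so all $\mu'_y$ are determined. $\square$

In the diagram of Theorem 1, therefore, $\sigma\circ\iota\colon X^*\to Y$ has a unique RIM, and $Z$ is canonical over $Y$.

*Proof of Corollary 3.* Apply Theorem 2 with $Y=\{\mathrm{pt}\}$. A RIM of $X\to\{\mathrm{pt}\}$ is exactly an invariant measure, and an equicontinuous extension of a point is an equicontinuous flow. So $\iota\colon X\to Z$ is proximal and irreducible, $Z$ is the maximal equicontinuous factor by part 1, and the invariant measure is unique by part 2. $\square$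

For the split circle this returns the picture of Section 1: $Z=\mathbb T$, the map $\iota$ sends $t^\pm$ to $t$, and the only invariant probability measure is $f\mapsto\int f(t^+)\,dt$.
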